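\title{A locally univalent function in the MacLane class with an arc tract}

\begin{abstract}
The MacLane class consists of the non-constant holomorphic functions in the unit disk that have asymptotic values at a dense set of boundary points. We construct a locally univalent function in this class with a tract over $\infty$ whose end is the whole unit circle. This shows that a function in the MacLane class with bounded set of critical values can have an arc tract, which answers a question from a paper of Barth, Rippon and Sixsmith. Every closed arc of the circle occurs as the end of such a tract. We also prove that every example must have an unbounded set of finite asymptotic values, and the construction is designed around this necessity.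
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Asymptotic values and tracts}

Let $\mathbb{D}=\{z\in\mathbb{C}:|z|<1\}$ and $\widehat{\mathbb{C}}=\mathbb{C}\cup\{\infty\}$. A path $\Gamma:[0,1)\to\mathbb{D}$ is a \emph{boundary path} if $|\Gamma(t)|\to1$ as $t\to1$; its \emph{end} is the set $\overline{\Gamma}\cap\partial\mathbb{D}$, and its \emph{tails} are the restrictions to the intervals $[t_0,1)$. A holomorphic function $f$ on $\mathbb{D}$ has the \emph{asymptotic value} $a\in\widehat{\mathbb{C}}$ if $f(\Gamma(t))\to a$ as $t\to1$ for some boundary path $\Gamma$. If the end of $\Gamma$ is a single point $\zeta$, then $f$ has the asymptotic value $a$ \emph{at} $\zeta$. The \emph{MacLane class} $\mathcal{A}$ consists of the non-constant holomorphic functions on $\mathbb{D}$ that have asymptotic values at the points of a dense subset of $\partial\mathbb{D}$.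

Many paths may lead to the same value in essentially the same way, and a tract collects them. Let $d$ be the chordal metric on $\widehat{\mathbb{C}}$ and $U(a,\epsilon)=\{w\in\widehat{\mathbb{C}}:d(a,w)<\epsilon\}$. For small $\epsilon$ this is a bounded Euclidean disk if $a\in\mathbb{C}$, and a set $\{|w|>r(\epsilon)\}\cup\{\infty\}$ with $r(\epsilon)\to\infty$ as $\epsilon\to0$ if $a=\infty$. Suppose that for each $\epsilon>0$ a component $D(\epsilon)$ of $f^{-1}(U(a,\epsilon))$ is given, such that $D(\epsilon_1)\subset D(\epsilon_2)$ for $\epsilon_1<\epsilon_2$ and $\bigcap_{\epsilon>0}D(\epsilon)=\emptyset$. Then $\{D(\epsilon),a\}$ is a \emph{tract} of $f$ over $a$, and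
\[
K=\bigcap_{\epsilon>0}\overline{D(\epsilon)}
\]
is its \emph{end}. For instance, if $f\to\infty$ along a boundary path $\Gamma$, then the components $D(\epsilon)$ of $f^{-1}(U(\infty,\epsilon))$ that contain a tail of $\Gamma$ form a tract over $\infty$: they are nested, and their intersection is empty because $f$ is finite at every point.

The end lies in $\partial\mathbb{D}$. Indeed, a point $z_0\in K\cap\mathbb{D}$ would satisfy $f(z_0)=a$, so for every $\epsilon$ the component of $f^{-1}(U(a,\epsilon))$ containing $z_0$ would be an open set meeting $D(\epsilon)$, hence equal to $D(\epsilon)$, and $z_0$ would lie in all $D(\epsilon)$. By compactness,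
\begin{equation}\label{eq:leave}
\text{every compact set } L\subset\mathbb{D}\text{ is disjoint from } D(\epsilon) \text{ for all small } \epsilon .
\end{equation}
As a decreasing intersection of compact connected sets, $K$ is non-empty, compact and connected. So $K$ is either a point, and we speak of a \emph{point tract}, or a closed arc of positive length, and we speak of an \emph{arc tract}; the whole circle counts as an arc. A tract is \emph{global} if $K=\partial\mathbb{D}$ and for each arc $\gamma\subset\partial\mathbb{D}$ there are arcs $\gamma_n\subset D(1/n)$ that tend to $\gamma$ (in the Hausdorff metric). Every global tract is an arc tract.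

The simplest example is $f(z)=\exp\frac{1+z}{1-z}$. It is continuous on $\overline{\mathbb{D}}\setminus\{1\}$, so it belongs to $\mathcal{A}$, and $f'$ has no zeros. The set $\{|f|>r\}=\{\operatorname{Re}\frac{1+z}{1-z}>\log r\}$ is a disk tangent to $\partial\mathbb{D}$ at $1$, and these disks shrink to $1$ as $r\to\infty$. This is a point tract over $\infty$, and $\log f$ maps each of its domains conformally onto a half-plane. An arc tract is a much more tangled object: for every $\epsilon$, the single connected set $D(\epsilon)$ comes arbitrarily close to every point of an arc.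

\subsection{The question and the results}

Let $CV(f)=\{f(z):z\in\mathbb{D},\ f'(z)=0\}$ be the set of critical values of $f$. The following question comes from the paper \cite{BRS} of Barth, Rippon and Sixsmith.

\begin{quote}
\emph{If $f\in\mathcal{A}$ and $CV(f)$ is bounded, can $f$ have an arc tract?}
\end{quote}

There are two reasons to guess that it cannot. The first is the following known result, which we quote without proof.

\begin{theorem}\label{thm:known}
If $f\in\mathcal{A}$ and $CV(f)$ is bounded, then $f$ has no global tracts.
\end{theorem}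

The second reason is a covering argument. Suppose that $f$ has neither critical values nor finite asymptotic values in $|w|>R$. Then $f$ is a covering map over $R<|w|<\infty$, and on a component of $\{|f|>R\}$ a branch of $\log f$ is a conformal map onto a half-plane, just as in the example above. The inverse map is bounded, so by Lindel\"of's theorem it cannot have two different limits at $\infty$. An arc tract of a function in $\mathcal{A}$, on the other hand, contains paths to two different boundary points. The hypothesis on $CV(f)$ supplies only one half of what this argument needs, and the missing half turns out to be decisive.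

\begin{theorem}\label{thm:main}
There is a locally univalent function $f\in\mathcal{A}$ with an arc tract over $\infty$ whose end is $K=\partial\mathbb{D}$. Moreover, there is $\zeta_0\in\partial\mathbb{D}$ such that $f$ has the asymptotic value $\infty$ at every point of $\partial\mathbb{D}\setminus\{\zeta_0\}$, and $|f|\to\infty$ uniformly on a sequence of horocycles at $\zeta_0$ (with $\zeta_0$ removed) tending to $\partial\mathbb{D}$.
\end{theorem}

Here \emph{locally univalent} means that $f'$ has no zeros, so that $CV(f)=\emptyset$, and a \emph{horocycle} at $\zeta_0$ is a circle in $\overline{\mathbb{D}}$ tangent to $\partial\mathbb{D}$ at $\zeta_0$. The answer to the question is therefore yes. The second theorem is not needed for the answer; it describes how much freedom there is.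

\begin{theorem}\label{thm:compl}
\begin{itemize}
\item[(a)] For every closed arc $K\subset\partial\mathbb{D}$ of positive length, including $K=\partial\mathbb{D}$, there is a locally univalent $f\in\mathcal{A}$ having an arc tract with end exactly $K$.
\item[(b)] For the tract in Theorem~\ref{thm:main} and every closed arc $\gamma\subset\partial\mathbb{D}\setminus\{\zeta_0\}$ there are arcs $\gamma_n\subset D(1/n)$ tending to $\gamma$. This does not hold for all arcs $\gamma\subset\partial\mathbb{D}$; that is, the tract is not global.
\item[(c)] If $f\in\mathcal{A}$, $CV(f)$ is bounded and $f$ has an arc tract, then the set of finite asymptotic values of $f$ is unbounded.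
\end{itemize}
\end{theorem}

Part (b) shows how narrowly the example avoids Theorem~\ref{thm:known}. Part (c) is the covering argument made precise, and it tells us what an example has to contain.

Section~\ref{sec:idea} explains the construction on two models that can be computed by hand. The function is defined in Sections~\ref{sec:E} and~\ref{sec:f} and estimated in Sections~\ref{sec:outside} and~\ref{sec:inside}. Section~\ref{sec:proofs} proves Theorem~\ref{thm:main} and Theorem~\ref{thm:compl}(a),(b). Section~\ref{sec:c} proves Theorem~\ref{thm:compl}(c) and is independent of the construction.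

\section{The idea of the construction}\label{sec:idea}

We work in the upper half-plane $\mathbb{H}=\{\operatorname{Im}z>0\}$, write $z=x+iy$, and let $\infty\in\partial\mathbb{H}$ play the role of $\zeta_0$. Horocycles at $\zeta_0$ become horizontal lines. We look for a function $f$ on $\mathbb{H}$ with zero-free derivative such that
\begin{itemize}
\item[(I)] $|f|\to\infty$ uniformly on a sequence of lines $\ell_n=\{y=Y_n\}$ with $Y_n\to0$;
\item[(II)] every $a\in\mathbb{R}$ is the end of a path $\Gamma_a$ on which $f\to\infty$.
\end{itemize}
Property (II) puts $f$ in $\mathcal{A}$. The path $\Gamma_0$ crosses the lines $\ell_n$ and ties them into one tract, whose end is the whole boundary.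

\subsection{A jump across a cut}\label{sec:cut}

Start from $-e^{-z}$. Near the real axis it is a large and almost negative number far to the left, but it tends to $0$ as $x\to+\infty$. To obtain (I) we must add, on the right-hand part of $\ell_n$, a large constant; this constant will be one of the finite asymptotic values required by Theorem~\ref{thm:compl}(c).

A residue produces such a constant. Let $p\in\mathbb{H}$ and $\eta>0$, and let $f_1$ be the primitive of
\begin{equation}\label{eq:model}
e^{-z}\Big(1+\frac{i\eta}{z-p}\Big)
\end{equation}
in the simply connected domain $\mathbb{H}\setminus\{p+t:t\ge0\}$ that tends to $0$ as $x\to+\infty$ on a line above the cut. Fix $0<c<\operatorname{Im}p$ and put $z^{\pm}=x+i(\operatorname{Im}p\pm c)$. A path from $z^+$ to $z^-$ that passes to the left of $p$, followed by the vertical segment from $z^-$ to $z^+$, winds once counterclockwise around $p$. The residue of \eqref{eq:model} at $p$ is $i\eta e^{-p}$, so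
\[
f_1(z^-)-f_1(z^+)=2\pi i\cdot i\eta e^{-p}+O(e^{-x})=-2\pi\eta e^{-p}+O(e^{-x})\qquad(x\to+\infty).
\]
Thus $f_1$ tends to $0$ above the cut and to $-2\pi\eta e^{-p}$ below it. Take $p$ close to $-n$ and $\eta=\kappa e^{-n/2}$ with a small constant $\kappa$. The perturbation in \eqref{eq:model} matters only within a distance comparable to $\eta$ from $p$, which is tiny, while the jump has modulus $2\pi\kappa e^{n/2}$, which is large. The factor $i$ makes the jump almost negative, so it cannot cancel against $-e^{-z}$. On a line below the cut we expect $|f_1|$ to be of size at least $\kappa e^{n/2}$ everywhere: where $x+n$ is negative or bounded, the term $e^{-x}$ has size at least $e^n$ and dominates, and further to the right the jump has been collected. With infinitely many cuts, starting further and further to the left and lying closer and closer to the real axis, we get (I).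

\subsection{Replacing the cut by a corridor}

The function \eqref{eq:model} has a pole at $p$ and a zero at $p-i\eta$, and its primitive is discontinuous along the cut. But the computation of the jump uses the values of \eqref{eq:model} only along a path that goes around the cut. So it suffices to find an entire function $E$ with
\[
E(w)=-\frac1w+O(|w|^{-2})\quad\text{outside the half-strip }\Sigma=\{\operatorname{Re}w>0,\ |\operatorname{Im}w|<\pi\},
\]
and to replace the bracket in \eqref{eq:model} by $\exp(-iE(w))$ with $w=(z-p)/\eta$. This factor is entire and zero-free, and it equals $1+i/w+O(|w|^{-2})$ outside a thin half-strip, the \emph{corridor}, that takes the place of the cut.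

By Liouville's theorem $E$ is unbounded in $\Sigma$, and by the Phragm\'en--Lindel\"of principle it satisfies no bound $|E(w)|\le\exp(Ae^{c\operatorname{Re}w})$ with $c<\frac12$ there. We take for $E$ a Cauchy integral of $\exp(e^{\zeta})$; it differs from $\exp(e^w)$ in $\Sigma$ by a bounded function, so its behavior in the corridor is wild but explicit.

\subsection{Crossing a corridor}\label{sec:toy}

The price is paid in (II): a path to $a\in\mathbb{R}$ must cross infinitely many corridors near the abscissa $a$, and $|f|$ must stay large on it. In the middle part of a corridor put $s=e^{w}$ and $q=-ie^{s}$. Then $df=g\,e^{q}\,ds$ with a slowly varying factor $g$, and $ds=dq/q$, so integration by parts suggests that $f$ is close to $t+(g/q)e^{q}$ with a locally valid constant $t$. The model is the function $t+e^{q}$ of the variable $q\in\mathbb{C}$.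

Let $m>0$ and consider the set where $|t+e^q|<m/2$. If $t=0$, it is a half-plane, and there is no short way around it. If $|t|\ge m$, then $e^q/(-t)$ must lie in the disk $|\zeta-1|<m/(2|t|)\le\frac12$, on which the principal logarithm is univalent. So the set consists of the bounded domains
\[
\log(-t)+2\pi ij+\log\{|\zeta-1|<m/(2|t|)\},\qquad j\in\mathbb{Z},
\]
each mapped conformally onto the disk $|\omega|<m/2$. These are islands, and a path can walk around them. For our $f$ the constants $t$ are limits along curves on which $e^q$ decays very fast, the \emph{rivers}. The rivers start at the edge of the corridor, where $|f|$ is known to be large, and $f$ hardly changes along them; this makes $|t|$ large. Local univalence then shows that $f$ is conformal on each island, and Koebe's theorems show that an island inside a thin strip has small diameter.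

\subsection{Conventions}

The construction depends on a parameter $\kappa\in(0,10^{-3})$. The letter $C$ denotes positive absolute constants that may change from line to line and do not depend on $\kappa$, on the indices or on $z$; the same holds for the constants in $O(\cdot)$. The only exceptions are Lemmas~\ref{lem:asymp} and~\ref{lem:U}, where two indices are fixed. The number $\kappa$ has to satisfy three smallness conditions, one of the form $C\sqrt\kappa\le\frac12$ and two of the form $C\kappa\le\frac18$; they are pointed out where they arise. We use the inequality $u\log(1/u)\le\sqrt u$ for $0<u<1$, which holds because $\sqrt u\log(1/u)\le2/e$.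

\section{An entire function that is small outside a half-strip}\label{sec:E}

For $X\in\mathbb{R}$ and $\theta\in[\frac{3\pi}4,\frac{5\pi}4]$ let $L_{X,\theta}$ be the boundary of the half-strip $\{\operatorname{Re}\zeta>X,\ |\operatorname{Im}\zeta|<\theta\}$, oriented from $\infty-i\theta$ through $X-i\theta$ and $X+i\theta$ to $\infty+i\theta$, that is, clockwise. A point is \emph{outside} $L_{X,\theta}$ if it is not in the closed half-strip. Put
\[
I_{X,\theta}(w)=\frac1{2\pi i}\int_{L_{X,\theta}}\frac{\exp(e^{\zeta})}{\zeta-w}\,d\zeta,\qquad w\notin L_{X,\theta}.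
\]
Since $|\exp(e^\zeta)|=\exp(e^{\operatorname{Re}\zeta}\cos\operatorname{Im}\zeta)$, we have
\begin{equation}\label{eq:decay}
|\exp(e^{\zeta})|\le\exp\big(-e^{\operatorname{Re}\zeta}/\sqrt2\big)\qquad\text{for }\tfrac{3\pi}4\le|\operatorname{Im}\zeta|\le\tfrac{5\pi}4 .
\end{equation}
So the integral converges, also with an extra factor $|\zeta|$ or $|\zeta|^2$, and defines a holomorphic function off the contour. By \eqref{eq:decay}, vertical segments in the strips $\frac{3\pi}4\le|\operatorname{Im}\zeta|\le\frac{5\pi}4$ contribute amounts tending to $0$ as they move to the right, so Cauchy's theorem and the residue theorem apply to the region between two of our contours.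

For $1\le X_1<X_2$ the contours $L_{X_1,3\pi/4}$ and $L_{X_2,3\pi/4}$ differ by the boundary of a rectangle, and a point outside both contours is outside this rectangle. Hence $I_{X_1,3\pi/4}=I_{X_2,3\pi/4}$ at such points. Every $w\in\mathbb{C}$ is outside $L_{X,3\pi/4}$ for large $X$. So there is an entire function $E$ with $E(w)=I_{X,3\pi/4}(w)$ whenever $X\ge1$ and $w$ is outside $L_{X,3\pi/4}$.

\begin{lemma}\label{lem:E}
Let $\Sigma=\{\operatorname{Re}w>0,\ |\operatorname{Im}w|<\pi\}$.
\begin{itemize}
\item[(i)] If $w\notin\Sigma$, then $|E(w)|\le\dfrac{C}{1+|w|}$ and, for $w\ne0$, $\Big|E(w)+\dfrac1w\Big|\le\dfrac{C}{|w|^2}$.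
\item[(ii)] For $w\in\overline\Sigma$ we have $E(w)=\exp(e^w)+I(w)$, where $I$ is holomorphic near $\overline\Sigma$ and $|I|,|I'|\le C$ on $\overline\Sigma$.
\item[(iii)] If $|w|\ge2$ and the disk of radius $1$ about $w$ misses $\Sigma$, then $|E'(w)|\le C/|w|^2$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $L=L_{1,3\pi/4}$ and $M_j=\int_L|\zeta|^j|\exp(e^\zeta)|\,|d\zeta|$ for $j=0,1,2$. The coefficient of $1/w$ comes from the identity
\begin{equation}\label{eq:mass}
\frac1{2\pi i}\int_L\exp(e^\zeta)\,d\zeta=1 .
\end{equation}
To prove it, replace $L$ by $L_{1,\pi}$. On both horizontal sides the integrand is $\exp(-e^{\operatorname{Re}\zeta})$, and the sides are traversed in opposite directions, so they cancel. The vertical side gives $\frac1{2\pi}\int_{-\pi}^{\pi}\exp(e\cdot e^{iv})\,dv=\exp(0)=1$ by the mean value property.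

(i) A point $w\notin\Sigma$ is outside $L$ at distance at least $\pi/4$ from it. So $E(w)=I_{1,3\pi/4}(w)$ and $|E(w)|\le\frac1{2\pi}\cdot\frac4\pi M_0$. Let $w\ne0$. From $\frac1{\zeta-w}=-\frac1w+\frac{\zeta}{w(\zeta-w)}$ and \eqref{eq:mass},
\[
E(w)+\frac1w=\frac1w\cdot\frac1{2\pi i}\int_L\frac{\zeta\exp(e^\zeta)}{\zeta-w}\,d\zeta .
\]
On the part of $L$ where $|\zeta|\le|w|/2$ we have $|\zeta-w|\ge|w|/2$, so this part of the integral is at most $2M_1/|w|$ in modulus. On the rest, $|\zeta|\le2|\zeta|^2/|w|$ and $|\zeta-w|\ge\pi/4$, so this part is at most $\frac4\pi\cdot2M_2/|w|$. This is the second estimate. For $|w|\ge1$ it gives $|E(w)|\le C/|w|\le2C/(1+|w|)$, and for $|w|<1$ the first estimate follows from $|E|\le C$.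

(ii) Put $I=I_{-1,5\pi/4}$. Given $w\in\overline\Sigma$, choose $X>\max(1,\operatorname{Re}w)$. Then $w$ lies in the region between $L_{-1,5\pi/4}$ and $L_{X,3\pi/4}$ and is the only pole of the integrand there, with residue $\exp(e^w)$. The outer contour is oriented clockwise, so $I(w)-E(w)=-\exp(e^w)$. The contour $L_{-1,5\pi/4}$ has distance at least $\pi/4$ from $\overline\Sigma$, which bounds $1/|\zeta-w|$ and $1/|\zeta-w|^2$ in the integrals for $I$ and $I'$.

(iii) For $|v-w|\le\frac12$ we have $v\notin\Sigma$ and $|v|\ge\frac34|w|$, so $|E(v)+1/v|\le C/|w|^2$ by (i). Cauchy's estimate gives $|E'(w)-1/w^2|\le C/|w|^2$.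
\end{proof}

\section{Definition of the function}\label{sec:f}

The widths $\eta_n$ of the corridors must satisfy three requirements: the jumps $2\pi\eta_ne^n$ tend to infinity, the sum $\sum\eta_n$ is small, and the corridors fit below one another with gaps that are large compared with their widths. For $n\ge1$ put
\[
\eta_n=\kappa e^{-n/2},\qquad y_n=100\,\eta_n,\qquad p_n=-n+iy_n,\qquad w_n=w_n(z)=\frac{z-p_n}{\eta_n},
\]
and define the \emph{strip} $S_n$, the \emph{corridor} $\widehat T_n$, its \emph{core} $T_n$ and the line $\ell_n$ by
\begin{align*}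
S_n&=\{|y-y_n|\le\pi\eta_n\},&\widehat T_n&=\{w_n\in\Sigma\}=\{x>-n,\ |y-y_n|<\pi\eta_n\},\\
\ell_n&=\{y=Y_n\},\quad Y_n=80\,\eta_n,& T_n&=\{x>-n,\ |y-y_n|<\tfrac\pi2\eta_n\}.
\end{align*}
The set $\widehat T_n\setminus T_n$ is the \emph{collar}. Let $y_*=100\kappa$ and $\Omega=\mathbb{H}\setminus\bigcup_k\widehat T_k$; see Figure~\ref{fig:corridors}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.45cm,y=1.05cm]
\draw[->] (-4,0)--(3.4,0) node[right]{$x$};
\draw (-4,3.8)--(3.2,3.8) node[right]{$y=y_*$};
\fill[gray!30] (-1,2.65) rectangle (3.2,3.35);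
\fill[gray!30] (-2,1.61) rectangle (3.2,2.03);
\fill[gray!30] (-3,0.97) rectangle (3.2,1.23);
\fill (-1,3) circle (1.3pt) node[left]{$p_1$};
\fill (-2,1.82) circle (1.3pt) node[left]{$p_2$};
\fill (-3,1.1) circle (1.3pt) node[left]{$p_3$};
\node[right] at (3.2,3) {$\widehat T_1$};
\node[right] at (3.2,1.85) {$\widehat T_2$};
\draw[dashed] (-4,2.4) node[left]{$\ell_1$} --(3.2,2.4);
\draw[dashed] (-4,1.44) node[left]{$\ell_2$} --(3.2,1.44);
\draw[dashed] (-4,0.8) node[left]{$\ell_3$} --(3.2,0.8);
\draw[thick] (1.5,2.4)--(1.5,1.94) .. controls (1.72,1.9) and (1.72,1.74) .. (1.5,1.7)--(1.5,1.17) .. controls (1.36,1.15) and (1.36,1.05) .. (1.5,1.03)--(1.5,0.6);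
\draw[thick,dotted] (1.5,0.6)--(1.5,0);
\node[below] at (1.5,0) {$a$};
\node[right] at (1.5,0.4) {$\Gamma_a$};
\end{tikzpicture}
\caption{The first three corridors $\widehat T_n$ (shaded; not to scale). The $n$th corridor starts at the abscissa $-n$, extends to infinity on the right, and has width proportional to its height. The function $f$ is uniformly large on the lines $\ell_n$ between the corridors. The path $\Gamma_a$ descends to $a\in\mathbb{R}$ and makes short detours inside the corridors around the small islands where $|f|$ is not large.}
\label{fig:corridors}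
\end{figure}

We have $\sum_k\eta_k\le2\kappa$, since $e^{-1/2}/(1-e^{-1/2})<2$. The top of $S_{n+1}$ is at height $(100+\pi)e^{-1/2}\eta_n<62.7\,\eta_n$, and the bottom of $S_n$ is at height $(100-\pi)\eta_n>96.8\,\eta_n$. So the strips are disjoint and lie in $\mathbb{H}$, the line $\ell_n$ runs strictly between $S_{n+1}$ and $S_n$, and
\begin{equation}\label{eq:gap}
\operatorname{dist}(S_k,S_n)\ge34\max(\eta_k,\eta_n)\qquad(k\ne n).
\end{equation}
The line $y=y_*$ lies above all strips, and on it $|z-p_k|\ge100\kappa(1-e^{-1/2})\ge39\kappa$.

By Lemma~\ref{lem:E}(i),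
\begin{equation}\label{eq:Ek}
|E(w_k)|\le\min\Big(C,\ \frac{C\eta_k}{|z-p_k|}\Big)\qquad\text{for }z\notin\widehat T_k .
\end{equation}
For each $z$ at most one $k$ has $|x+k|<\frac12$, and all other $k$ have $|z-p_k|\ge\frac12$. Using the first bound in \eqref{eq:Ek} for the exceptional index and the second for the others, we get
\begin{equation}\label{eq:sum}
\sum_{k:\ z\notin\widehat T_k}|E(w_k)|\le C\qquad(z\in\mathbb{H}).
\end{equation}
A compact subset of $\mathbb{H}$ misses $\widehat T_k$ and has distance at least $\frac12$ from $p_k$ for all large $k$, so $\sum_kE(w_k)$ converges locally uniformly in $\mathbb{H}$. Therefore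
\[
\Phi(z)=\exp\Big(-z-i\sum_{k\ge1}E(w_k)\Big)
\]
is holomorphic and zero-free in $\mathbb{H}$, and by \eqref{eq:sum}
\begin{equation}\label{eq:fprime}
|\Phi(z)|\le Ce^{-x}\qquad(z\in\Omega).
\end{equation}
Let $f$ be the primitive of $\Phi$ in $\mathbb{H}$ with $f(x+iy_*)=-\int_x^\infty\Phi(t+iy_*)\,dt$; the integral converges by \eqref{eq:fprime}. Since $f'=\Phi$, the function $f$ is locally univalent.

When we study the $n$th corridor, the other corridors enter only through a slowly varying factor. This rests on \eqref{eq:sum} and on the following bound. Let $z\in S_n$ and $k\ne n$. By \eqref{eq:gap} the distance from $z$ to $S_k\supset\widehat T_k\cup\{p_k\}$ is at least $34\eta_k$, so Lemma~\ref{lem:E}(iii) applies to $w_k(z)$, and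
\begin{equation}\label{eq:deriv}
\Big|\frac{d}{dz}E(w_k)\Big|=\frac{|E'(w_k)|}{\eta_k}\le\frac{C\eta_k}{|z-p_k|^2},\qquad|z-p_k|\ge34\max(\eta_k,\eta_n).
\end{equation}

\section{The size of $f$ outside the cores}\label{sec:outside}

To evaluate $f$ at a point of $\Omega$ we come in from the right along the line $y=y_*$ and then descend vertically, going around each corridor that is in the way. We first treat the two ingredients.

\begin{lemma}\label{lem:top}
For all $x\in\mathbb{R}$, $\ |f(x+iy_*)+e^{-x}|\le C\sqrt\kappa\,e^{-x}$.
\end{lemma}

\begin{proof}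
At $z=t+iy_*$ write $f'=e^{-t}e^{\varepsilon(t)}$ with $\varepsilon=-iy_*-i\sum_kE(w_k)$. By \eqref{eq:sum}, $|\varepsilon|\le C$, so $|e^\varepsilon-1|\le C|\varepsilon|$. The indices with $|t+k|\ge\frac12$ contribute at most $C\sum\eta_k\le C\kappa$ to $\varepsilon$. If $|t+k|<\frac12$, then $|z-p_k|\ge\max(|t+k|,39\kappa)\ge\frac12(|t+k|+\kappa)$, so \eqref{eq:Ek} gives $|E(w_k)|\le C\kappa/(|t+k|+\kappa)$. A unit interval meets at most two of the intervals $|t+k|<\frac12$, and
\[
\int_{-1/2}^{1/2}\frac{\kappa\,du}{|u|+\kappa}=2\kappa\log\Big(1+\frac1{2\kappa}\Big)\le2\kappa\log\frac1\kappa\le2\sqrt\kappa .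
\]
So the integral of $|e^\varepsilon-1|$ over any unit interval is at most $C\sqrt\kappa$, and
\[
|f(x+iy_*)+e^{-x}|\le\int_x^\infty e^{-t}|e^{\varepsilon}-1|\,dt\le\sum_{m\ge0}e^{-x-m}\,C\sqrt\kappa\le C\sqrt\kappa\,e^{-x}.\qedhere
\]
\end{proof}

The next lemma is the computation of Section~\ref{sec:cut} for the true function. The new point is the remainder $O(|w|^{-2})$. Its modulus integrates to a constant that is not small, so a crude estimate would give an error of the same order $\eta_ne^n$ as the jump. We use instead that the remainder has integral $0$ around the full corridor.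

\begin{lemma}\label{lem:jump}
Let $n\ge1$, $x>-n$ and $z^\pm=x+i(y_n\pm\pi\eta_n)$. Then
\[
\big|f(z^-)-f(z^+)+2\pi\eta_ne^n\big|\le C\big(\sqrt\kappa\,\eta_ne^n+\eta_ne^{-x}\big).
\]
\end{lemma}

\begin{proof}
Write $w=w_n$, $\eta=\eta_n$ and $X=(x+n)/\eta>0$. The abscissa $x$ is fixed, and the variable point is $z=p_n+\eta w$. In the $w$-plane let $d$ be the polygonal path
\[
X+i\pi\ \to\ -\pi+i\pi\ \to\ -\pi-i\pi\ \to\ X-i\pi .
\]
It avoids $\Sigma$ and satisfies $|w|\ge\pi$. In the $z$-plane it runs in $S_n\cap\Omega$ from $z^+$ to $z^-$, and $\operatorname{Re}z\ge-n-\pi\eta$ on it. We have $f(z^-)-f(z^+)=\eta\int_df'\,dw$.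

\emph{The case $X<1$.} Here $x+n<1$, so $e^n\le e\cdot e^{-x}$. The path $d$ has length at most $C$, and $|f'|\le Ce^{n}\le Ce^{-x}$ on it by \eqref{eq:fprime}. So $|f(z^-)-f(z^+)|$ and $2\pi\eta e^n$ are both at most $C\eta e^{-x}$.

\emph{The case $X\ge1$.} Write $f'=\Phi_ne^{-iE(w)}$ and $e^{-iE(w)}=1+\frac iw+r(w)$, where
\[
\Phi_n(z)=\exp\Big(-z-i\sum_{k\ne n}E(w_k)\Big).
\]
The function $\Phi_n$ is holomorphic in $\mathbb{H}$, and $|\Phi_n|\le Ce^{-\operatorname{Re}z}$ on $S_n$ by \eqref{eq:sum}, because $S_n$ misses $\widehat T_k$ for $k\ne n$. Since $|p_n-p_k|\ge1$, \eqref{eq:Ek} gives $\sum_{k\ne n}|E(w_k(p_n))|\le C\kappa$; with $y_n\le100\kappa$ this yields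
\begin{equation}\label{eq:Phip}
\Phi_n(p_n)=e^n(1+O(\kappa)).
\end{equation}
The function $r$ is holomorphic in $\mathbb{C}\setminus\{0\}$. For $w\notin\Sigma$, $|w|\ge1$, the number $v=-iE(w)$ satisfies $|v|\le C/|w|$ and $|v-i/w|\le C/|w|^2$ by Lemma~\ref{lem:E}(i), and $|e^v-1-v|\le C|v|^2$; hence $|r(w)|\le C/|w|^2$. We split
\[
\eta\int_df'\,dw=\eta\int_d\Phi_n\Big(1+\frac iw\Big)dw+\eta\,\Phi_n(p_n)\int_dr\,dw+\eta\int_d\big(\Phi_n-\Phi_n(p_n)\big)r\,dw .
\]

\emph{First term.} Let $c$ be the segment from $X-i\pi$ to $X+i\pi$. Then $d$ followed by $c$ is the counterclockwise boundary of a rectangle that contains $w=0$ and corresponds to a subset of $S_n$. The residue of $\Phi_n(1+i/w)$ at $w=0$ is $i\Phi_n(p_n)$. On $c$ we have $|w|\ge1$ and $|\Phi_n|\le Ce^{-x}$. With \eqref{eq:Phip}, the first term equals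
\[
-2\pi\eta\,\Phi_n(p_n)+O(\eta e^{-x})=-2\pi\eta e^n+O(\kappa\eta e^n)+O(\eta e^{-x}).
\]

\emph{Second term.} Let $d_\infty$ be the path $d$ with $X=\infty$; it is the boundary of $\Pi=\{\operatorname{Re}w>-\pi,\ |\operatorname{Im}w|<\pi\}$. For large $\rho$, close the part of $d_\infty$ in $|w|\le\rho$ by the arc of $|w|=\rho$ outside $\Pi$. The enclosed region lies outside $\Pi$, where $r$ is holomorphic and $O(|w|^{-2})$. The arc contributes $O(1/\rho)$, so $\int_{d_\infty}r\,dw=0$. Consequently
\[
\Big|\int_dr\,dw\Big|=\Big|\int_{d_\infty\setminus d}r\,dw\Big|\le2\int_X^\infty\frac{C\,du}{u^2}\le\frac CX ,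
\]
and the second term is at most $C\eta e^n/X$. If $x+n\ge1$, then $1/X\le\eta\le\sqrt\kappa$, and the bound is $C\sqrt\kappa\,\eta e^n$. If $x+n<1$, then $1/X\le1$ and $e^n\le e\cdot e^{-x}$, and the bound is $C\eta e^{-x}$.

\emph{Third term.} We claim that on $d$
\begin{equation}\label{eq:Lip}
|\Phi_n(z)-\Phi_n(p_n)|\le Ce^n\min(1,|z-p_n|).
\end{equation}
On the rectangle $\{z\in S_n:-n-\pi\eta\le\operatorname{Re}z\le-n+\frac14\}$ we have $|z-p_k|\ge\frac12$ for $k\ne n$, so \eqref{eq:deriv} gives $|\Phi_n'/\Phi_n|\le1+C\sum_k\eta_k\le C$ and $|\Phi_n'|\le Ce^n$. The rectangle is convex, contains $p_n$ and has diameter less than $1$, which proves \eqref{eq:Lip} on it. At the remaining points of $d$ we have $|z-p_n|>\frac14$ and $|\Phi_n(z)|\le Ce^n$, and \eqref{eq:Lip} holds again. So the third term is at most $C\eta e^n\int_d\min(1,\eta|w|)|w|^{-2}|dw|$. The vertical side of $d$ contributes at most $2\eta$ to this integral. On a horizontal side, $w=u\pm i\pi$ and $|w|\ge\max(|u|,\pi)$, so its contribution is at most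
\[
\int_{-\pi}^{\pi}\frac\eta\pi\,du+\int_\pi^{1/\eta}\frac\eta u\,du+\int_{1/\eta}^\infty\frac{du}{u^2}\le3\eta+\eta\log\frac1\eta\le C\sqrt\eta\le C\sqrt\kappa .
\]
The third term is therefore $O(\sqrt\kappa\,\eta e^n)$, and the three estimates together prove the lemma.
\end{proof}

For $z\in\Omega$ with $y\le y_*$ let
\[
A(z)=\{k\ge1:\ k>-x,\ y_k>y\},\qquad B(z)=e^{-x}+\sum_{k\in A(z)}\eta_ke^k .
\]
The finite set $A(z)$ lists the corridors that pass above $z$.

\begin{proposition}\label{prop:size}
For $z\in\Omega$ with $y\le y_*$,
\[
\Big|f(z)+e^{-x}+2\pi\sum_{k\in A(z)}\eta_ke^k\Big|\le C\sqrt\kappa\,B(z).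
\]
If $\kappa$ is small enough, the right-hand side is at most $\frac12B(z)$, and $-\operatorname{Re}f(z)\ge\frac12B(z)$.
\end{proposition}

\begin{proof}
Consider the vertical segment from $x+iy_*$ to $z$. It can meet $\widehat T_k$ only if $x>-k$. In that case, since $z\notin\widehat T_k$, either $y\le y_k-\pi\eta_k$, so that $k\in A(z)$ and the segment crosses $\widehat T_k$ completely, or $y\ge y_k+\pi\eta_k$, so that $k\notin A(z)$ and the segment misses $\widehat T_k$. Hence $f(z)-f(x+iy_*)$ is the sum of the differences in Lemma~\ref{lem:jump} for $k\in A(z)$ and of the integrals of $f'$ over vertical segments in $\Omega$ of total length at most $100\kappa$. By \eqref{eq:fprime} the latter add up to at most $C\kappa e^{-x}$. By Lemmas~\ref{lem:top} and~\ref{lem:jump} the left-hand side in the proposition is at most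
\[
C\sqrt\kappa\,e^{-x}+C\kappa e^{-x}+C\sum_{k\in A(z)}\big(\sqrt\kappa\,\eta_ke^k+\eta_ke^{-x}\big)\le C\sqrt\kappa\,B(z),
\]
because $\sum\eta_k\le2\kappa\le\sqrt\kappa$. The first condition on $\kappa$ is that $C\sqrt\kappa\le\frac12$ for this constant $C$. Since $e^{-x}+2\pi\sum_{A(z)}\eta_ke^k\ge B(z)$, the last claim follows.
\end{proof}

\begin{corollary}\label{cor:A}
Let $n\ge1$. If $z\in\Omega$ and $y<y_n$, then $B(z)\ge\kappa e^{n/2}$ and $|f(z)|\ge\frac12\kappa e^{n/2}$. In particular, $|f|\ge\frac12\kappa e^{n/2}$ on the whole line $\ell_n$.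
\end{corollary}

\begin{proof}
If $x>-n$, then $n\in A(z)$ and $B(z)\ge\eta_ne^n=\kappa e^{n/2}$. If $x\le-n$, then $B(z)\ge e^{-x}\ge e^n$. The line $\ell_n$ lies in $\Omega$, and $Y_n<y_n$.
\end{proof}

This is property (I). The arc tract is already visible: the segment $\{x=-n,\ Y_n\le y\le Y_{n-1}\}$ lies in $\Omega$ and joins $\ell_{n-1}$ to $\ell_n$, and $|f|\ge\frac12\kappa e^{(n-1)/2}$ on it. What remains is property (II), without which we would not know that $f\in\mathcal{A}$.

For $n\ge2$ put
\[
m_n=\tfrac18\kappa e^{(n-1)/2},
\]
so that $m_n\to\infty$. In the collar $\cos\operatorname{Im}w_n\le0$, so $\exp(e^{w_n})$ is still harmless and the lower bound for $|f|$ extends up to the boundary of the core. For $z$ in the collar of $\widehat T_n$ let $z'$ be the point with the same abscissa on the nearer horizontal side of $\widehat T_n$. Then $z'\in\Omega$.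

\begin{corollary}\label{cor:B}
Let $n\ge2$ and let $\kappa$ be small enough. For $z\in\widehat T_n\setminus T_n$ we have $B(z')\ge8m_n$ and $-\operatorname{Re}f(z)\ge\frac14B(z')$. Moreover, $|f|\ge m_n$ on $\widehat T_n\setminus T_n$ and on $\partial T_n$.
\end{corollary}

\begin{proof}
Since $\operatorname{Im}z'\le y_n+\pi\eta_n<y_{n-1}$, Corollary~\ref{cor:A} gives $B(z')\ge\kappa e^{(n-1)/2}=8m_n$. On the segment from $z$ to $z'$ we have $\frac\pi2\le|\operatorname{Im}w_n|\le\pi$, so $|\exp(e^{w_n})|\le1$ and $|E(w_n)|\le C$ by Lemma~\ref{lem:E}(ii). With \eqref{eq:sum} this gives $|f'|\le Ce^{-x}$ on the segment, whose length is at most $\frac\pi2\eta_n$. Hence $|f(z)-f(z')|\le C\eta_ne^{-x}\le C\kappa B(z')$. Under the second condition on $\kappa$, that $C\kappa\le\frac18$ here, Proposition~\ref{prop:size} gives $-\operatorname{Re}f(z)\ge(\frac12-\frac18)B(z')\ge\frac14B(z')\ge2m_n$.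

The horizontal sides of $\partial T_n$ without the two corners lie in the collar. The vertical side with the corners lies in $\Omega$ and below the height $y_{n-1}$, so $|f|\ge4m_n$ there by Corollary~\ref{cor:A}.
\end{proof}

\section{Rivers and islands in a core}\label{sec:inside}

Fix $n\ge2$. The map $s=e^{w_n}=\sigma+i\tau$ sends $T_n$ conformally onto $\{|s|>1,\ \sigma>0\}$ and extends to a homeomorphism of the closures in $\mathbb{C}$; we use $s$ as a coordinate on $\overline{T_n}$. With the principal logarithm, $z=p_n+\eta_n\log s$, so $x=-n+\eta_n\log|s|$ and $dz=\eta_n\,ds/s$. By Lemma~\ref{lem:E}(ii),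
\begin{equation}\label{eq:core}
f'(z)=e^{-z}e^{q}e^{H},\qquad q=-ie^s,\qquad H=-iI(w_n)-i\sum_{k\ne n}E(w_k),
\end{equation}
where $|H|\le C$ on $\overline{T_n}$ by \eqref{eq:sum}, and
\[
|q|=e^\sigma,\qquad\operatorname{Re}q=e^\sigma\sin\tau .
\]

\subsection{Rivers}

The factor $e^q$ decays fastest where $\sin\tau=-1$. For $j\in\mathbb{Z}$ let $\tau_j=2\pi j-\frac\pi2$, and call $\Lambda_j=\{\sigma\ge0,\ \tau=\tau_j\}$ the $j$th \emph{river}. The rivers cut the core into the pieces $W_j=\{|s|>1,\ \sigma>0,\ \tau_j<\tau<\tau_{j+1}\}$.

\begin{lemma}\label{lem:river}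
Let $\kappa$ be small enough. Then $|f|\ge m_n$ on $\Lambda_j$, and $f$ tends to a finite limit $t_j$ with $|t_j|\ge m_n$ as $\sigma\to\infty$ on $\Lambda_j$.
\end{lemma}

\begin{proof}
Since $|\tau_j|\ge\frac\pi2>1$, the river lies in $T_n$ except for its initial point $s=i\tau_j$. There $w_n=\log|\tau_j|\pm i\frac\pi2$, so this point $z_j=x_j+i\operatorname{Im}z_j$ lies in the collar. On $\Lambda_j$ we have $|s|\ge|\tau_j|$, hence $x\ge x_j$, and \eqref{eq:core} gives $|f'|\le Ce^{-x_j}\exp(-e^\sigma)$; also $|dz|\le\eta_n\,d\sigma$. So
\[
\int_{\Lambda_j}|f'|\,|dz|\le C\eta_ne^{-x_j}\int_0^\infty\exp(-e^\sigma)\,d\sigma\le C\kappa B(z_j').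
\]
The limit $t_j$ therefore exists. Under the third condition on $\kappa$, that $C\kappa\le\frac18$ here, Corollary~\ref{cor:B} gives $-\operatorname{Re}f\ge(\frac14-\frac18)B(z_j')\ge m_n$ on $\Lambda_j$, and this passes to the limit.
\end{proof}

From now on $\kappa$ is fixed so that the three conditions hold.

\subsection{The asymptotic form of $f$ between two rivers}

We regard $f$ as a function of $s$. Since $e^{-z}=e^{-p_n}s^{-\eta_n}$, formula \eqref{eq:core} becomes
\[
\frac{df}{ds}=g\,e^q,\qquad g=\eta_ne^{-p_n}s^{-1-\eta_n}e^{H},
\]
and the leading term suggested in Section~\ref{sec:toy} is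
\[
F=\frac{g\,e^q}q,\qquad|F|=|g|\,e^{-\sigma}\exp(e^\sigma\sin\tau).
\]
The \emph{midline} $\tau=\tau_j+\pi$ of $W_j$, where $\sin\tau=1$, divides $\overline{W_j}$ into a lower and an upper half. In the next two lemmas $n$ and $j$ are fixed, constants may depend on them, and $o(1)$ refers to $\sigma\to\infty$ in $\overline{W_j}$, uniformly in $\tau$.

\begin{lemma}\label{lem:asymp}
We have
\begin{equation}\label{eq:asymp}
f(s)=t+o(1)+F(s)\big(1+O(e^{-\sigma/2})\big),
\end{equation}
with $t=t_j$ in the lower half and $t=t_{j+1}$ in the upper half of $\overline{W_j}$. On the midline, $|f|\to\infty$ as $\sigma\to\infty$.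
\end{lemma}

\begin{proof}
Primes denote derivatives with respect to $s$, except in $I'$. We first show that $g$ varies slowly:
\begin{equation}\label{eq:g}
|g'/g|\le C/|s|\qquad\text{on }T_n .
\end{equation}
We have $g'/g=-(1+\eta_n)/s+H'$ and $H'=\frac1s\,\frac{dH}{dw_n}$, so it suffices to bound $dH/dw_n$. By Lemma~\ref{lem:E}(ii) and \eqref{eq:deriv},
\[
\Big|\frac{dH}{dw_n}\Big|\le|I'(w_n)|+\eta_n\sum_{k\ne n}\Big|\frac d{dz}E(w_k)\Big|\le C+C\sum_{k\ne n}\frac{\eta_n\eta_k}{|z-p_k|^2}.
\]
At most one $k$ has $|z-p_k|<\frac12$, and its term in the last sum is at most $34^{-2}$ by the second part of \eqref{eq:deriv}. The other terms are at most $4\eta_n\eta_k$. This proves \eqref{eq:g}. Since $H$ is bounded, we also have $c|s|^{-2}\le|g|\le C$ with some $c>0$.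

As $q'=q$, we get $F'=(g/q)'e^q+ge^q$, so
\[
(f-F)'=-\Big(\frac gq\Big)'e^q=-\Big(\frac{g'}g-1\Big)F,\qquad|(f-F)'|\le C|F| .
\]
This bound gains nothing pointwise. The gain comes from integrating in the $\tau$-direction from the river, because $|F|$ increases so steeply toward the midline that only a short final piece of the segment counts.

Let $s=\sigma+i\tau$ lie in the lower half, $\sigma>1$, and put $s_0=\sigma+i\tau_j\in\Lambda_j$. By \eqref{eq:g}, $|g|$ changes by a factor at most $e^{C\pi/\sigma}\le2$ on the segment from $s_0$ to $s$ if $\sigma$ is large. So $|F(\sigma+i\tau')|\le2|F(s)|\exp(-e^\sigma(\sin\tau-\sin\tau'))$ for $\tau_j\le\tau'\le\tau$. Put $\alpha=\tau-2\pi j$ and $\alpha'=\tau'-2\pi j$, so that $-\frac\pi2\le\alpha'\le\alpha\le\frac\pi2$, and let $u=\frac12(\alpha-\alpha')\in[0,\frac\pi2]$. The midpoint $\frac12(\alpha+\alpha')=\alpha-u=\alpha'+u$ has modulus at most $\frac\pi2-u$, so its cosine is at least $\sin u\ge2u/\pi$. Hence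
\[
\sin\tau-\sin\tau'=2\cos\tfrac{\alpha+\alpha'}2\,\sin u\ge2\sin^2u\ge\tfrac2{\pi^2}(\tau-\tau')^2,
\]
and
\[
\big|(f-F)(s)-(f-F)(s_0)\big|\le C|F(s)|\int_0^\infty\exp\big(-\tfrac2{\pi^2}e^\sigma v^2\big)\,dv\le Ce^{-\sigma/2}|F(s)| .
\]
As $\sigma\to\infty$, $f(s_0)\to t_j$ and $|F(s_0)|\le Ce^{-\sigma}\exp(-e^\sigma)\to0$. This is \eqref{eq:asymp} in the lower half. In the upper half we integrate downward from $\sigma+i\tau_{j+1}\in\Lambda_{j+1}$. The reflection $\tau\mapsto2(\tau_j+\pi)-\tau$ in the midline preserves $\sin\tau$ and differences $|\tau-\tau'|$, so the inequality $\sin\tau-\sin\tau'\ge\frac2{\pi^2}(\tau-\tau')^2$ holds for $\tau_j+\pi\le\tau\le\tau'\le\tau_{j+1}$, and the other estimates do not distinguish the halves. On the midline, $|F|\ge c|s|^{-2}e^{-\sigma}\exp(e^\sigma)\to\infty$, and \eqref{eq:asymp} gives $|f|\to\infty$.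
\end{proof}

\subsection{Islands}

The danger for property (II) is an unbounded component of $\{|f|<m_n/2\}$, which would run along the corridor like a wall and force a long detour. Formula \eqref{eq:asymp} with $|t|\ge m_n$ excludes this, as in the model $t+e^q$. We recall that a continuous map is \emph{proper} if preimages of compact sets are compact, that a proper local homeomorphism between plane domains is a covering map, and that a covering of a simply connected domain by a connected space is a homeomorphism.

\begin{lemma}\label{lem:U}
Let $U$ be a component of $\{z\in\mathbb{H}:|f(z)|<m_n/2\}$ that meets $T_n$. Then $U\subset T_n$, the closure $\overline U$ is a compact subset of $\mathbb{H}$, and $f$ maps $U$ conformally onto the disk $\{|\omega|<m_n/2\}$.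
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:B} and Lemma~\ref{lem:river}, $U$ misses $\partial T_n$ and all rivers. Being connected, it lies in $T_n$ and in one piece $W_j$.

Suppose that $U$ is unbounded. Then $|s|$ is unbounded on $U$, and so is $\sigma$, since $\tau$ is bounded on $W_j$. Fix $\sigma_1$ larger than the value of $\sigma$ at some point of $U$, so large that $|f|>m_n$ on the part of the midline with $\sigma\ge\sigma_1$, and subject to one more condition below. Let $\sigma_2>\sigma_1$. A path in $U$ from a point with $\sigma<\sigma_1$ to a point with $\sigma>\sigma_2$ contains a subpath $\beta\subset U\cap\{\sigma_1\le\sigma\le\sigma_2\}$ from the line $\sigma=\sigma_1$ to the line $\sigma=\sigma_2$: stop at the first visit to the second line and start at the last visit to the first line before that. The path $\beta$ avoids the midline, so it lies in one half of $W_j$, and \eqref{eq:asymp} holds on $\beta$ with one value $t$, $|t|\ge m_n$. On $\beta$ we have $|f/t|<\frac12$, and \eqref{eq:asymp} gives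
\[
\frac F{-t}=\frac{1-f/t+o(1)}{1+O(e^{-\sigma/2})} .
\]
So $|F/(-t)-1|<\frac34$ on $\beta$ if $\sigma_1$ is large enough, independently of $\sigma_2$. On the disk $|\zeta-1|<\frac34$ the real part of the principal logarithm varies by less than $\log7$ and the imaginary part by less than $\pi$. Hence a continuous branch of $\log F$ varies along $\beta$ by less than $\log7+\pi<6$.

On the other hand, such a branch is $q-(s-\frac{i\pi}2)+\log g$, where $\log g=\log\eta_n-p_n-(1+\eta_n)\log s+H$. Let $\Delta$ denote the difference of the values at the two ends of $\beta$. Then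
\[
|\Delta q|\ge e^{\sigma_2}-e^{\sigma_1},\qquad|\Delta s|\le\sigma_2-\sigma_1+\pi,\qquad|\Delta\log g|\le C\big(1+\log(1+\sigma_2)\big),
\]
so $|\Delta\log F|\to\infty$ as $\sigma_2\to\infty$ with $\sigma_1$ fixed. This contradiction shows that $U$ is bounded.

Now $\overline U$ is bounded and lies in $\overline{T_n}\subset\mathbb{H}$, so it is a compact subset of $\mathbb{H}$, and $|f|=m_n/2$ on $\partial U$. The preimage in $U$ of a compact subset of the disk $|\omega|<m_n/2$ is closed in $U$ and does not accumulate at $\partial U$, so $f:U\to\{|\omega|<m_n/2\}$ is proper. It is a local homeomorphism because $f'\ne0$; this is where local univalence enters the estimates. By the facts recalled above it is a homeomorphism.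
\end{proof}

The domains $U$ are bounded, but we have no control of their diameters or boundaries. Both are gained by passing to half the level. For a univalent function $h_0$ on $\mathbb{D}$, Koebe's one-quarter theorem says that $h_0(\mathbb{D})$ contains the disk of radius $|h_0'(0)|/4$ about $h_0(0)$, and the growth theorem says that $|h_0(\zeta)-h_0(0)|\le|h_0'(0)|\,|\zeta|/(1-|\zeta|)^2$.

Call a component $V$ of $\{z\in\mathbb{H}:|f(z)|<m_n/4\}$ that meets $T_n$ an \emph{island} of $T_n$.

\begin{lemma}\label{lem:V}
Let $V$ be an island of $T_n$. Then $\overline V\subset T_n$ is a closed Jordan disk with $|f|=m_n/4$ on $\partial V$, the island contains a zero of $f$, and $\operatorname{diam}\overline V\le8\pi\eta_n$. Different islands have disjoint closures.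
\end{lemma}

\begin{proof}
Let $U\supset V$ be the component from Lemma~\ref{lem:U}, $\mu=m_n/2$, and $h_0(\zeta)=(f|_U)^{-1}(\mu\zeta)$ for $\zeta\in\mathbb{D}$. The set $U\cap\{|f|<\mu/2\}=h_0(\{|\zeta|<\frac12\})$ is connected, so it equals $V$, and $\overline V=h_0(\{|\zeta|\le\frac12\})\subset U$. This gives the first claims, with the zero $h_0(0)$. It also shows that each $U$ contains only one island, so the closures of different islands lie in different components $U$. Since $U$ lies in a strip of width $\pi\eta_n$, a disk in $U$ has radius at most $\frac\pi2\eta_n$, and Koebe's theorem gives $|h_0'(0)|\le2\pi\eta_n$. By the growth theorem, $|h_0(\zeta)-h_0(0)|\le2|h_0'(0)|\le4\pi\eta_n$ for $|\zeta|\le\frac12$.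
\end{proof}

\section{Paths to the real axis and the arc tract}\label{sec:proofs}

\begin{proposition}\label{prop:path}
For every $a\in\mathbb{R}$ there is a path $\Gamma_a$ in $\mathbb{H}$ that tends to $a$, on which $f\to\infty$, and that passes through the points $a+iY_n$ for all large $n$, in the order of increasing $n$.
\end{proposition}

\begin{proof}
Let $n\ge2$ and $n>-a$, and let $P_n$ be the segment from $a+iY_{n-1}$ to $a+iY_n$. It lies below the height $y_{n-1}$ and meets no corridor except $\widehat T_n$. Let
\[
\lambda_n=P_n\cap T_n=\{a+iy:|y-y_n|<\tfrac\pi2\eta_n\}.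
\]
On $P_n\setminus\widehat T_n$ we have $|f|\ge4m_n$ by Corollary~\ref{cor:A}, and on $P_n\cap(\widehat T_n\setminus T_n)$ we have $|f|\ge m_n$ by Corollary~\ref{cor:B}. It remains to replace $\overline{\lambda_n}$ by a nearby path on which $|f|\ge m_n/4$.

Only finitely many islands of $T_n$ have a closure that meets $\lambda_n$: by Lemma~\ref{lem:V} they contain different zeros of $f$, all in the compact set $\{z\in\overline{T_n}:\operatorname{dist}(z,\overline{\lambda_n})\le8\pi\eta_n\}\subset\mathbb{H}$. Call them $V_1,\dots,V_N$. The endpoints of $\overline{\lambda_n}$ lie in no $\overline{V_i}$, since $|f|\ge m_n$ there. Start with a parametrization of $\overline{\lambda_n}$ and treat $V_1,\dots,V_N$ in turn. If the current path meets $\overline{V_i}$, its first and last points in $\overline{V_i}$ lie on the Jordan curve $\partial V_i$, and we replace the part between them by an arc of $\partial V_i$. After this step the path avoids $V_i$, and later steps add only points of the curves $\partial V_l$ with $l>i$, which are disjoint from $\overline{V_i}$. The final path has the same endpoints, stays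 within distance $8\pi\eta_n$ of $\lambda_n$, and consists of points of the curves $\partial V_i$, where $|f|=m_n/4$, and of points of $\overline{\lambda_n}\setminus\bigcup_iV_i$. At the latter $|f|\ge m_n/4$ as well, because a point of $\lambda_n$ with $|f|<m_n/4$ lies in an island that meets $\lambda_n$.

This turns $P_n$ into a path $P_n'$ from $a+iY_{n-1}$ to $a+iY_n$ with $|f|\ge m_n/4$, contained in the disk of radius $Y_{n-1}+8\pi\eta_n$ about $a$. Let $\Gamma_a$ be the concatenation of the paths $P_n'$. It has the required properties since $Y_n,\eta_n\to0$ and $m_n\to\infty$.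
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\zeta_0=1$ and $\varphi(\zeta)=i\frac{1+\zeta}{1-\zeta}$. This M\"obius map sends $\mathbb{D}$ onto $\mathbb{H}$, and $\overline{\mathbb{D}}$ homeomorphically onto $\overline{\mathbb{H}}\cup\{\infty\}$ with $\varphi(\zeta_0)=\infty$. The function $f\circ\varphi$ is locally univalent and, by Proposition~\ref{prop:path}, has the asymptotic value $\infty$ at every point of $\partial\mathbb{D}\setminus\{\zeta_0\}$. So $f\circ\varphi\in\mathcal{A}$. The set $\varphi^{-1}(\ell_n)$ is a horocycle at $\zeta_0$ with $\zeta_0$ removed. It is symmetric about the real axis and passes through $\varphi^{-1}(iY_n)=\frac{Y_n-1}{Y_n+1}$, so its radius is $1/(1+Y_n)\to1$. By Corollary~\ref{cor:A}, $|f\circ\varphi|\ge\frac12\kappa e^{n/2}$ on it.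

We describe the tract in $\mathbb{H}$, with closures taken in $\overline{\mathbb{H}}\cup\{\infty\}$. Let $D(\epsilon)$ be the component of $f^{-1}(U(\infty,\epsilon))$ that contains a tail of $\Gamma_0$. As noted in Section~\ref{sec:intro}, these sets form a tract over $\infty$, and its end lies in $\mathbb{R}\cup\{\infty\}$. Fix $\epsilon$. For large $n$ the connected set $\ell_n$ is mapped into $U(\infty,\epsilon)$ and contains the point $iY_n$ of that tail, so
\begin{equation}\label{eq:lines}
\ell_n\subset D(\epsilon)\qquad\text{for all large }n .
\end{equation}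
Since $Y_n\to0$, the closure of $D(\epsilon)$ contains $\mathbb{R}\cup\{\infty\}$. So the end is the whole boundary, and in the disk $K=\partial\mathbb{D}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
By \eqref{eq:lines} there are integers $N(n)\to\infty$ with $\ell_{N(n)}\subset D(1/n)$. A closed arc $\gamma\subset\partial\mathbb{D}\setminus\{\zeta_0\}$ corresponds to an interval $[a,b]\subset\mathbb{R}$. The segments $[a,b]+iY_{N(n)}\subset D(1/n)$ tend to $[a,b]$, and their images under $\varphi^{-1}$ tend to $\gamma$, because $\varphi^{-1}$ is uniformly continuous on $\overline{\mathbb{H}}$. If such arcs existed for every arc $\gamma\subset\partial\mathbb{D}$, the tract would be global, contrary to Theorem~\ref{thm:known}.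
\end{proof}

\begin{remark}\label{rem:notglobal}
One can see the obstruction without Theorem~\ref{thm:known}. Let $\gamma$ correspond to $\{a\in\mathbb{R}:|a|\ge1\}\cup\{\infty\}$, and suppose that arcs $\gamma_n\subset D(1/n)$ tend to $\gamma$. For large $n$, the arc $\gamma_n$ has a point near $1$, inside $Z=\{x>0,\ 0<y<y_*\}$, and a point near $-1$, outside $Z$, and it avoids the compact segment $\{x=0,\ 0\le y\le y_*\}$, which is disjoint from $\gamma$. So it leaves $Z$ through the ray $\{x>0,\ y=y_*\}$. There $A(z)=\emptyset$, and Proposition~\ref{prop:size} gives $|f|\le\frac32e^{-x}<\frac32$, which is impossible in $D(1/n)$ for large $n$.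
\end{remark}

To obtain other ends we restrict $f$ to a Jordan domain whose boundary meets $\mathbb{R}$ in an interval. We use Carath\'eodory's theorem: a conformal map of $\mathbb{D}$ onto a Jordan domain extends to a homeomorphism of the closures, and the images of three boundary points can be prescribed, provided the cyclic order is respected.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
The case $K=\partial\mathbb{D}$ is Theorem~\ref{thm:main}. Let $K\ne\partial\mathbb{D}$, and let $G=\{0<x<1,\ 0<y<1\}\subset\mathbb{H}$. Choose a conformal map $\psi:\mathbb{D}\to G$ whose extension sends the initial point, an interior point and the terminal point of $K$, taken counterclockwise, to $0,\frac12,1$. Then $\psi(K)=[0,1]$. The function $f\circ\psi$ is locally univalent. The set $\partial G\setminus[0,1]$ lies in $\mathbb{H}$, so $f\circ\psi$ extends continuously to each point of $\partial\mathbb{D}\setminus K$ and has a radial limit there. For $a\in(0,1)$ a tail of $\Gamma_a$ lies in $G$, so $f\circ\psi$ has the asymptotic value $\infty$ at $\psi^{-1}(a)$. Hence $f\circ\psi\in\mathcal{A}$.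

Let $D'(\epsilon)$ be the component of $\{z\in G:f(z)\in U(\infty,\epsilon)\}$ that contains a tail of $\Gamma_{1/2}$. The sets $\psi^{-1}(D'(\epsilon))$ form a tract of $f\circ\psi$ over $\infty$, with end $\psi^{-1}\big(\bigcap_\epsilon\overline{D'(\epsilon)}\big)$. For fixed $\epsilon$ and large $n$, the segment $\ell_n\cap G$ is mapped into $U(\infty,\epsilon)$ and contains the point $\frac12+iY_n$ of that tail, so $\ell_n\cap G\subset D'(\epsilon)$. Hence $\overline{D'(\epsilon)}\supset[0,1]$. A point of $\overline G\setminus[0,1]$ lies in $\mathbb{H}$ and has a neighborhood on which $f$ is bounded, so it is not in $\overline{D'(\epsilon)}$ for small $\epsilon$. The end is exactly $\psi^{-1}([0,1])=K$.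
\end{proof}

\section{Arc tracts force large finite asymptotic values}\label{sec:c}

In this section $f$ is an arbitrary function on $\mathbb{D}$ as in Theorem~\ref{thm:compl}(c). The hypothesis $f\in\mathcal{A}$ is used to find two paths to different points inside the tract (Lemma~\ref{lem:two}); these paths show that the tract lies over $\infty$ (Lemma~\ref{lem:infty}). The bound on the critical values enters only in the final covering argument.

\begin{lemma}\label{lem:two}
Let $f\in\mathcal{A}$ have an arc tract $\{D(\epsilon),a\}$ with end $K$. Then there are points $\zeta_1\ne\zeta_2$ of $K$ and boundary paths $\Gamma_1,\Gamma_2$ with ends $\{\zeta_1\},\{\zeta_2\}$ such that $f\to a$ on $\Gamma_i$ and, for every $\epsilon>0$, a tail of $\Gamma_i$ lies in $D(\epsilon)$.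
\end{lemma}

\begin{proof}
The interior of $K$ relative to $\partial\mathbb{D}$ contains infinitely many points at which $f$ has an asymptotic value. At each of them choose a path along which $f$ has a limit. We may take it simple. Indeed, a path $\Gamma$ together with its endpoint $\zeta$ is a continuous image of $[0,1]$, and such a set is arcwise connected, so it contains a simple arc from $\Gamma(0)$ to $\zeta$; points of this arc close to $\zeta$ are points $\Gamma(t)$ with $t$ close to $1$, so $f$ has the same limit along it. Call a chosen point \emph{good} if its path has the properties in the lemma. We show that of any two chosen points $\zeta\ne\zeta'$, with paths $\Gamma,\Gamma'$, one is good. Then at most one chosen point is not good, and the lemma follows.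

Replace $\Gamma$ and $\Gamma'$ by disjoint tails and join their initial points by a segment. Take the last point of the segment on $\Gamma$ and, after it, the first point on $\Gamma'$. The subsegment between these two points and the tails of $\Gamma,\Gamma'$ starting at them form a crosscut $Q$ of $\mathbb{D}$, that is, a simple arc in $\mathbb{D}$ with endpoints $\zeta,\zeta'$ on the circle. A crosscut divides $\mathbb{D}$ into two domains $G_1,G_2$, and $\partial G_i$ consists of $Q$ and one of the two closed arcs $\alpha_1,\alpha_2$ of $\partial\mathbb{D}$ from $\zeta$ to $\zeta'$. As $\zeta$ is an interior point of $K$, each $\alpha_i$ contains a point $\xi_i\in K\setminus\{\zeta,\zeta'\}$. The points of $\mathbb{D}$ near $\xi_i$ lie in $G_i$, and $\xi_i\in\overline{D(\epsilon)}$. So the connected set $D(\epsilon)$ meets $G_1$ and $G_2$, and hence meets $Q$.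

By \eqref{eq:leave}, $D(\epsilon)$ misses the subsegment for small $\epsilon$. So one of the paths, say $\Gamma$, meets $D(\epsilon)$ for arbitrarily small $\epsilon$, hence for all $\epsilon$, and again by \eqref{eq:leave} the points of intersection tend to $\zeta$ as $\epsilon\to0$. The values of $f$ at these points tend to $a$, so the limit of $f$ on $\Gamma$ is $a$. Given $\epsilon$, take a tail of $\Gamma$ that $f$ maps into $U(a,\epsilon)$. It is connected and meets $D(\epsilon')\subset D(\epsilon)$ for small $\epsilon'$, so it lies in $D(\epsilon)$. Thus $\zeta$ is good.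
\end{proof}

The next step uses two facts about boundary behavior.
\begin{itemize}
\item[(P)] \cite[Prop.~2.14]{Pom} If $\chi$ maps $\mathbb{D}$ conformally onto a domain and two curves in the domain land at distinct boundary points, then their preimages land at distinct points of $\partial\mathbb{D}$.
\item[(K)] (Koebe's lemma, \cite{CL}) If $h$ is bounded and holomorphic in $\mathbb{D}$ and $h\to a$ uniformly on arcs $\beta_n\subset\mathbb{D}$ with $\min_{\beta_n}|z|\to1$ whose endpoints tend to two distinct points of $\partial\mathbb{D}$, then $h\equiv a$.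
\end{itemize}

\begin{lemma}\label{lem:infty}
Every arc tract of a function $f\in\mathcal{A}$ lies over $\infty$.
\end{lemma}

\begin{proof}
Let $\{D(\epsilon),a\}$ be an arc tract with $a\in\mathbb{C}$, and let $\Gamma_1,\Gamma_2$ be as in Lemma~\ref{lem:two}. The function $f$ need not be bounded in $\mathbb{D}$, but it is bounded on $D(\epsilon)$, so we transfer the problem to that domain. Fix $\epsilon$ so small that $U(a,\epsilon)$ is a Euclidean disk $|w-c|<r$. If $J$ is a Jordan curve in $D(\epsilon)$, then $|f-c|<r$ inside $J$ by the maximum principle, so the inside of $J$ belongs to $D(\epsilon)$. Hence $D(\epsilon)$ is simply connected, and there is a conformal map $\chi:\mathbb{D}\to D(\epsilon)$. The function $h=f\circ\chi$ is bounded.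

By (P), the preimages under $\chi$ of tails of $\Gamma_1,\Gamma_2$ land at points $e_1\ne e_2$ of $\partial\mathbb{D}$. For $1/n<\epsilon$ the domain $\chi^{-1}(D(1/n))$ contains tails of both preimages, so it contains an arc $\beta_n$ whose endpoints are within $1/n$ of $e_1$ and $e_2$. On $\beta_n$ the values of $h$ lie in $U(a,1/n)$. If $L\subset\mathbb{D}$ is compact, then $D(1/n)$ misses $\chi(L)$ for large $n$ by \eqref{eq:leave}, so $\min_{\beta_n}|z|\to1$. By (K), $h\equiv a$. Then $f$ is constant on $D(\epsilon)$ and hence on $\mathbb{D}$, which is excluded in $\mathcal{A}$.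
\end{proof}

For the last step we recall three standard facts. A local homeomorphism between plane domains is a covering map if every path in the target can be lifted from any given preimage of its initial point. A holomorphic covering of $\{R<|w|<\infty\}$ by a domain is, up to a conformal change of variable, either $u\mapsto Ru^m$ on $\{1<|u|<\infty\}$ for some $m\ge1$, or $v\mapsto e^v$ on $\{\operatorname{Re}v>\log R\}$. Finally, by Lindel\"of's theorem, a bounded holomorphic function on a disk or half-plane that has limits along two curves ending at the same boundary point has the same limit along both.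

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c)]
Suppose that $CV(f)$ and all finite asymptotic values of $f$ lie in $|w|<R$, and let $\{D(\epsilon),a\}$ be an arc tract. By Lemma~\ref{lem:infty}, $a=\infty$. Let $\Gamma_i,\zeta_i$ be as in Lemma~\ref{lem:two}. For small $\epsilon$ the connected set $D(\epsilon)$ lies in $\{|f|>R\}$, so one component $D_R$ of $\{|f|>R\}$ contains tails of both $\Gamma_1$ and $\Gamma_2$.

\emph{The map $f:D_R\to\{R<|w|<\infty\}$ is a covering.} It is a local homeomorphism because $f$ has no critical values in $|w|>R$. Let $\gamma:[0,1]\to\{R<|w|<\infty\}$ be a path, and suppose that a lift $\tilde\gamma$ in $D_R$ exists on $[0,t_0)$ but cannot be continued to $t_0$. Put $w_0=\gamma(t_0)$. If $\tilde\gamma(t)$ accumulates at a point $z_0\in\mathbb{D}$ as $t\to t_0$, then $f(z_0)=w_0$, so $|f|>R$ near $z_0$ and $z_0\in D_R$. Let $f$ map a neighborhood $N\subset D_R$ of $z_0$ homeomorphically onto a neighborhood $N'$ of $w_0$, and choose $t_1<t_0$ with $\gamma([t_1,t_0])\subset N'$ and $\tilde\gamma(t_1)\in N$. By the uniqueness of lifts, $\tilde\gamma=(f|_N)^{-1}\circ\gamma$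 on $[t_1,t_0)$, and the lift continues to $t_0$. Otherwise $|\tilde\gamma(t)|\to1$, so $\tilde\gamma$ is a boundary path and $w_0$ is a finite asymptotic value with $|w_0|>R$. Both cases are impossible, so all paths lift.

\emph{The covering does not have finite degree.} Otherwise $f(\chi(u))=Ru^m$ for a conformal map $\chi$ of $\{1<|u|<\infty\}$ onto $D_R$. Being bounded, $\chi$ extends holomorphically to $u=\infty$, and it is non-constant. So the image of a neighborhood of $\infty$ is an open subset of $\overline{\mathbb{D}}$, and $\chi(\infty)\in\mathbb{D}$. But $f(\chi(u))\to\infty$ as $u\to\infty$, while $f$ is bounded near $\chi(\infty)$.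

\emph{The covering is not universal.} Otherwise a branch of $\log f$ maps $D_R$ conformally onto the half-plane $\operatorname{Re}v>\log R$, and its inverse $\chi$ is bounded. The curves $\log f\circ\Gamma_i$ tend to the boundary point $\infty$ of the half-plane, because $|f|\to\infty$ on $\Gamma_i$. Along them $\chi$ has the limits $\zeta_1\ne\zeta_2$, contrary to Lindel\"of's theorem.

So no such $R$ exists. Since $CV(f)$ is bounded, the set of finite asymptotic values is unbounded.
\end{proof}

\begin{remark}
For the function $f$ of Section~\ref{sec:f} the asymptotic values required by Theorem~\ref{thm:compl}(c) are explicit. On $\ell_n$ we have $|f'|\le Ce^{-x}$ by \eqref{eq:fprime}, so $f(x+iY_n)$ has a finite limit $c_n$ as $x\to+\infty$. For $x>-1$ we have $A(x+iY_n)=\{1,\dots,n\}$, since $y_{n+1}<Y_n<y_n$. Proposition~\ref{prop:size} gives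
\[
c_n=-\big(2\pi+O(\sqrt\kappa)\big)\sum_{k\le n}\eta_ke^k ,
\]
and $|c_n|\ge\frac12\kappa e^{n/2}$ by Corollary~\ref{cor:A}. These are asymptotic values at $\zeta_0$, and they are unbounded. No finite asymptotic value occurs anywhere else: on a tail of a boundary path with a finite limit, $|f|$ is bounded, so the tail misses $\ell_n$ for large $n$, stays above one such line, and can only tend to $\infty$. All the finite asymptotic values are thus taken at the single point $\zeta_0$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BRS}
Karl F. Barth, Philip J. Rippon, David J. Sixsmith,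
\emph{The MacLane class and the Eremenko-Lyubich class},
arXiv:1611.03292 (2016).

\bibitem{CL}
Collingwood and Lohwater,
\emph{The Theory of Cluster Sets}.

\bibitem{Pom}
Pommerenke,
\emph{Boundary Behaviour of Conformal Maps}.

\end{thebibliography}
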